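\title{Stable metrics on separable reflexive Banach spaces}

\begin{abstract}
We show that every separable reflexive Banach space carries a stable metric $d$ with
$\frac13\|x-y\|\le d(x,y)\le\|x-y\|$. In particular it embeds coarsely, and even
bi-Lipschitzly with distortion at most $3$, into a stable metric space. The constant $3$ is
optimal, already for an equivalent norm on $\ell_2$. The same construction shows that a
separable metric space embeds bi-Lipschitzly into a stable space exactly when it is bi-Lipschitz
equivalent to a subset of a Banach space whose bounded subsets are relatively weakly compact,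
and that a separable metric space embeds coarsely into a reflexive Banach space exactly when it
embeds coarsely into a stable metric space.
\end{abstract}

\section{Introduction}

A metric space $(M,d)$ is \emph{stable} (in the sense of Krivine and Maurey) if for every pair
of bounded sequences $(x_n)_{n\ge1}$, $(y_m)_{m\ge1}$ in $M$ and every pair of nonprincipal
ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,
\begin{equation}\label{eq:stable}
\lim_{n,\mathcal U}\lim_{m,\mathcal V} d(x_n,y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U} d(x_n,y_m).
\end{equation}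
The left side measures the distance from $x_n$ to $y_m$ when $m$ is much larger than $n$, the
right side when $n$ is much larger than $m$; in a stable space the metric does not see which
index was sent to infinity first. Every subset of a stable space is stable.

A map $f:(X,d_X)\to(Y,d_Y)$ between metric spaces is a \emph{coarse embedding} if there are
nondecreasing functions $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with
$\lim_{t\to\infty}\rho_1(t)=\infty$ such that
\[
\rho_1(d_X(x,y))\le d_Y(f(x),f(y))\le \rho_2(d_X(x,y))\qquad(x,y\in X).
\]
It is a \emph{bi-Lipschitz embedding with distortion at most $D$} if one can take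
$\rho_1(t)=At$ and $\rho_2(t)=DAt$ for some $A>0$. Banach spaces are real; a complex space is
regarded as a real one, since only the norm metric matters.

By a theorem of Kalton \cite{Kalton}, every stable metric space embeds coarsely into a reflexive
Banach space. The question studied here, posed in \cite{Baudier}, asks for the converse:
\emph{does every separable reflexive Banach space embed coarsely into some stable metric space?}
The norm metric itself does not settle the question. Hilbert space is stable, but
\eqref{eq:stable} is an equality between distances, and it can be destroyed by passing to an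
equivalent norm (Section~\ref{sec:three}). A new metric has to be built. We build one that is
comparable to the norm at all scales.

\begin{theorem}\label{thm:main}
Let $X$ be a separable reflexive Banach space. There is a metric $d$ on $X$ such that $(X,d)$ is
stable and
\[
\tfrac13\|x-y\|\le d(x,y)\le\|x-y\|\qquad(x,y\in X).
\]
\end{theorem}

The identity map $(X,\|\cdot\|)\to(X,d)$ is a coarse embedding with $\rho_1(t)=t/3$ and
$\rho_2(t)=t$, so the answer to the question is yes. The constant cannot be lowered.

\begin{theorem}\label{thm:sharp}
There is an equivalent norm on $\ell_2$ such that every bi-Lipschitz embedding of $\ell_2$ with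
this norm into a stable metric space has distortion at least $3$.
\end{theorem}

What the proof of Theorem~\ref{thm:main} needs is weak compactness of bounded sets, and this
property turns out to describe the bi-Lipschitz class of separable stable spaces.

\begin{theorem}\label{thm:class}
For a separable metric space $M$ the following are equivalent.
\begin{enumerate}
\item[(i)] $M$ is bi-Lipschitz embeddable into a stable metric space.
\item[(ii)] $M$ is bi-Lipschitz equivalent to a subset $M'$ of a Banach space $Y$ such that all
bounded subsets of $M'$ are relatively weakly compact in $Y$.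
\end{enumerate}
More precisely, every norm separable $M'\subset Y$ as in (ii) carries a stable metric $d$ with
$\frac13\|x-y\|\le d(x,y)\le\|x-y\|$.
\end{theorem}

\begin{corollary}\label{cor:coarse}
A separable metric space embeds coarsely into a reflexive Banach space if and only if it embeds
coarsely into a stable metric space.
\end{corollary}

Section~\ref{sec:three} explains where the constant $3$ comes from and proves
Theorem~\ref{thm:sharp}. Section~\ref{sec:chain} constructs the stable metric from a chain of
finite-rank projections, such as the partial sum projections of a monotone basis.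
Section~\ref{sec:construction} produces such a chain without a basis, inside a space
$C(\Omega)$, and proves Theorem~\ref{thm:main}. Section~\ref{sec:class} proves
Theorem~\ref{thm:class} and Corollary~\ref{cor:coarse}.

\section{Ultrafilter limits and weak topologies}\label{sec:background}

Throughout, $\mathcal U$ and $\mathcal V$ are nonprincipal ultrafilters on $\mathbb N$. A
sequence $(a_n)$ in a compact Hausdorff space $K$ has a unique limit
$\lim_{n,\mathcal U}a_n$, the point $a$ such that $\{n:a_n\in O\}\in\mathcal U$ for every
neighborhood $O$ of $a$. These limits commute with continuous maps, preserve non-strict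
inequalities between real sequences, and do not change if the sequence is modified outside a
set in $\mathcal U$. Since $\mathcal U$ is nonprincipal, its members are infinite, it contains
all cofinite sets, and a convergent sequence has its ordinary limit as $\mathcal U$-limit. Both
sides of \eqref{eq:stable} exist because $d(x_n,y_m)$ is bounded.

We write $B_Y$ for the closed unit ball of a Banach space $Y$, and use the following facts.
\begin{enumerate}
\item[(F1)] (Mazur) A norm closed convex set is weakly closed. Hence a continuous convex
function $\theta$ is weakly lower semicontinuous: its sublevel sets are weakly closed, and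
$z_k\to z$ weakly implies $\theta(z)\le\liminf_k\theta(z_k)$.
\item[(F2)] The ball $B_{Y^*}$ is weak* compact. If $Y$ is separable and $(y_k)$ is dense in
$B_Y$, then $\varrho(f,g)=\sum_k2^{-k}|\langle f-g,y_k\rangle|$ is a metric for the weak*
topology of $B_{Y^*}$.
\item[(F3)] A weakly compact subset $W$ of a separable space $Y$ is weakly metrizable. Indeed, a
weak* dense sequence $(f_k)$ in $B_{Y^*}$ separates the points of $Y$, so
$\sum_k2^{-k}|\langle f_k,x-y\rangle|$ is a weakly continuous metric on the compact space $W$
and induces its topology.
\item[(F4)] If $R$ is reflexive, then $B_R$ is weakly compact and the weak and weak* topologies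
of $R^*$ coincide. If $R$ is also separable, then $R^*$ is separable, because its dual
$R^{**}=R$ is.
\item[(F5)] If $\Omega$ is compact and a bounded \emph{sequence} in $C(\Omega)$ converges
pointwise to $h\in C(\Omega)$, then it converges weakly to $h$. This is the Riesz representation
theorem followed by dominated convergence.
\end{enumerate}

\section{Iterated limits and the constant 3}\label{sec:three}

\begin{example}\label{ex:first}
(a) If the closed balls of $M$ are compact, then $x=\lim_{n,\mathcal U} x_n$ and
$y=\lim_{m,\mathcal V}y_m$ exist and both sides of \eqref{eq:stable} equal $d(x,y)$.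

(b) In a Hilbert space let $u$ and $v$ be the weak limits of $(x_n)$ and $(y_m)$ along
$\mathcal U$ and $\mathcal V$, and let $a$ and $b$ be the limits of the norms. Both iterated
limits of $\|x_n-y_m\|^2=\|x_n\|^2-2\langle x_n,y_m\rangle+\|y_m\|^2$ equal
$a^2-2\langle u,v\rangle+b^2$. So Hilbert space is stable.

(c) In $c_0$ let $s_n=e_1+\dots+e_n$, where $(e_k)$ is the unit vector basis. Then
$\|2s_n-s_m\|=1$ for $n\le m$ and $\|2s_n-s_m\|=2$ for $n>m$. The two iterated limits are $1$
and $2$, and $c_0$ is not stable.
\end{example}

If a metric space embeds with distortion at most $D$ into a stable space, then the two sides of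
\eqref{eq:stable}, computed in the original space, differ by a factor at most $D$. So each pair
of sequences gives a lower bound for $D$; for $c_0$ we found $D\ge2$. The triangle inequality
limits what this test can give.

\begin{lemma}\label{lem:three}
For bounded sequences $(x_n),(y_m)$ in any metric space,
\[
\lim_{m,\mathcal V}\lim_{n,\mathcal U}d(x_n,y_m)\le
3\lim_{n,\mathcal U}\lim_{m,\mathcal V}d(x_n,y_m).
\]
\end{lemma}

\begin{proof}
Put $\phi(n)=\lim_{m,\mathcal V}d(x_n,y_m)$ and $a=\lim_{n,\mathcal U}\phi(n)$. For all
$n,n',m,m'$,
\begin{equation}\label{eq:path}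
d(x_n,y_m)\le d(x_n,y_{m'})+d(y_{m'},x_{n'})+d(x_{n'},y_m).
\end{equation}
Take the limits in $m'$ along $\mathcal V$, in $n$ along $\mathcal U$, and in $m$ along
$\mathcal V$, in this order. The left side becomes
$\lim_{m,\mathcal V}\lim_{n,\mathcal U}d(x_n,y_m)$ and the right side becomes $a+2\phi(n')$. The
limit in $n'$ along $\mathcal U$ gives the claim.
\end{proof}

The test by pairs of sequences therefore never rules out distortion $3$. If it is the only
obstruction for reflexive spaces, and if the factor $3$ is attained in one of them, then $3$ is
the right constant; these are Theorems~\ref{thm:main} and~\ref{thm:sharp}.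

To attain the factor $3$ we want vectors with $\|x_n-y_m\|\le1$ for $n<m$ and equality in
\eqref{eq:path} for $n'<m<n<m'$. Let $H$ be a Hilbert space with orthonormal basis
$\{w\}\cup\{e_n\}_{n\ge1}\cup\{f_m\}_{m\ge1}$, and put
\[
x_n=w+e_n,\qquad y_m=f_m .
\]
For $n>m$ we look for a functional $\varphi=\langle\cdot,\alpha w+\beta e_n+\gamma f_m\rangle$
that takes the value $1$ on each of the three steps $x_n-y_{m'}$, $y_{m'}-x_{n'}$ and
$x_{n'}-y_m$ in \eqref{eq:path}. The conditions are $\alpha+\beta=1$, $-\alpha=1$ and
$\alpha-\gamma=1$, so $\varphi=\langle\cdot,-w+2e_n-2f_m\rangle$. The vector $w$ is there for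
the middle step: without it $\varphi$ would vanish on $y_{m'}-x_{n'}$ and the sum would be
only $2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $K$ be the closed convex hull of
\[
\tfrac13B_H\ \cup\ \{\pm(w+e_n-f_m):n<m\}.
\]
The set $K$ is symmetric, contains $\frac13B_H$ and is contained in $\sqrt3B_H$, so it is the
unit ball of an equivalent norm $\|\cdot\|$ on $H$. By definition $\|x_n-y_m\|\le1$ for $n<m$.

Let $n>m$ and $\varphi=\langle\cdot,-w+2e_n-2f_m\rangle$. The vector $-w+2e_n-2f_m$ has Hilbert
norm $\sqrt{1+4+4}=3$, so $|\varphi|\le1$ on $\frac13B_H$. For $i<j$,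
\[
\varphi(w+e_i-f_j)=-1+2\delta_{in}+2\delta_{jm}\in\{-1,1\},
\]
since $i=n$ and $j=m$ together would give $n<m$. Hence $|\varphi|\le1$ on $K$, and
$\|x_n-y_m\|\ge\varphi(w+e_n-f_m)=3$ for $n>m$.

Let $g:(H,\|\cdot\|)\to(N,\delta)$ satisfy $A\|x-y\|\le\delta(g(x),g(y))\le DA\|x-y\|$ with
$A>0$ and $N$ stable. The sequences $(g(x_n))$ and $(g(y_m))$ are bounded. For fixed $n$ we have
$\delta(g(x_n),g(y_m))\le DA$ for all $m>n$, and for fixed $m$ we have
$\delta(g(x_n),g(y_m))\ge3A$ for all $n>m$. So the left side of \eqref{eq:stable} is at most
$DA$, the right side is at least $3A$, and stability gives $D\ge3$.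
\end{proof}

\section{The metric defined by a chain of projections}\label{sec:chain}

In the space just constructed, stability fails because the weakly null parts $e_n$ and $f_m$ of
the two sequences interact in one way when $n<m$ and in another when $n>m$. In a space with a
basis, the weakly null part of a sequence sits on far coordinates and can be cut off by a partial
sum projection $P_j$. We therefore measure the distance from $x$ to $y$ after cutting $y$ at the
most favorable place, and then symmetrize. The following definition lists the properties of the
projections that the argument uses. It allows them to act on a larger space $Z$, which is where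
Section~\ref{sec:construction} will find them.

Let $T=\{1,2,\dots\}\cup\{\infty\}$ be the one-point compactification of the positive integers.

\begin{definition}\label{def:chain}
Let $Y$ be a Banach space and $M\subset Y$. A \emph{chain} for $(Y,M)$ consists of a Banach
space $Z$, a linear isometry $P_\infty:Y\to Z$, and linear operators $E_j:Z\to Z$ ($j\in T$)
with
\[
\|E_j\|\le1,\qquad E_iE_j=E_{\min(i,j)},\qquad E_\infty=I,
\]
such that the operators $P_j=E_jP_\infty:Y\to Z$ satisfy:
\begin{enumerate}
\item[(A)] $\|P_jy-P_\infty y\|\to0$ as $j\to\infty$, for every $y\in Y$;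
\item[(B)] $P_j$ has finite rank for $j<\infty$;
\item[(C)] if $(y_k)$ is a bounded sequence in $M$ converging weakly to $v\in Y$, and $j_k\in T$
with $j_k\to\infty$, then $P_{j_k}y_k\to P_\infty v$ weakly in $Z$.
\end{enumerate}
\end{definition}

Given a chain, define for $x,y\in Y$
\begin{equation}\label{eq:d}
q(x,y)=\min_{j\in T}\|P_\infty x-P_jy\|,\qquad d(x,y)=\max\{q(x,y),q(y,x)\}.
\end{equation}
By (A) the map $j\mapsto P_jy$ is norm continuous on the compact space $T$, so the minimum
exists. The function $q$ alone is far from a metric: $q(0,y)=0$ for all $y$ in the kernel of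
$P_1$, a subspace of finite codimension.

\begin{example}[Monotone bases]\label{ex:basis}
Let $X$ be reflexive with a Schauder basis $(b_k)$ whose partial sum projections
$P_j(\sum_k a_kb_k)=\sum_{k\le j}a_kb_k$ have norm at most $1$. Take $Z=Y=M=X$,
$P_\infty=I$ and $E_j=P_j$. The algebraic conditions, (A) and (B) hold by definition of a
basis. For (C), write for $f\in X^*$
\[
\langle f,P_{j_k}y_k\rangle=\langle f,y_k\rangle+\langle P_{j_k}^*f-f,y_k\rangle .
\]
Since $(y_k)$ is bounded, it suffices to show that $\|P_j^*f-f\|\to0$. By (A), $P_j^*f\to f$
weak*, hence weakly by (F4). By (F1), $f$ lies in the norm closure of the subspace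
$\bigcup_{i<\infty}P_i^*X^*$. If $g\in P_i^*X^*$ and $j\ge i$, then $P_j^*g=g$, so
$\|P_j^*f-f\|=\|(P_j^*-I)(f-g)\|\le2\|f-g\|$, which can be made arbitrarily small.
\end{example}

\begin{example}\label{ex:hand}
We compute $d$ on the two sequences that made $(H,\|\cdot\|)$ unstable in the proof of
Theorem~\ref{thm:sharp}. Order the basis as $w,e_1,f_1,e_2,f_2,\dots$. It is monotone for
$\|\cdot\|$. Indeed, $P_j$ maps $\frac13B_H$ into itself and maps $w+e_n-f_m$ ($n<m$) to
$w$, to $w+e_n$, or to itself; and $w+e_n$ and $w$ belong to $K$, since $K$ is weakly closed,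
$w+e_n-f_m\to w+e_n$ weakly as $m\to\infty$, and $w+e_n\to w$ weakly.

The functional $\langle\cdot,w\rangle$ is bounded by $1$ on $K$ and takes the value $1$ at
$x_n-P_jy_m$ for every $j$, so $d(x_n,y_m)\ge q(x_n,y_m)\ge1$ for all $n,m$. For $n<m$ the
choice $j=\infty$ gives $d(x_n,y_m)\le\|x_n-y_m\|\le1$. For $n>m\ge2$ the norm distance is at
least $3$, but cutting at $j=1$ gives
\[
q(x_n,y_m)\le\|x_n-P_1y_m\|=\|w+e_n\|\le1,\qquad q(y_m,x_n)\le\|y_m-P_1x_n\|=\|w-f_m\|.
\]
The average of the vectors $w+e_i-f_m\in K$ over $i<m$ differs from $w-f_m$ by a vector of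
Hilbert norm $1/\sqrt{m-1}$, so $\|w-f_m\|\le1+3/\sqrt{m-1}$. Thus $d(x_n,y_m)=1$ for $n<m$ and
$1\le d(x_n,y_m)\le1+3/\sqrt{m-1}$ for $n>m\ge2$. Both iterated limits of $d(x_n,y_m)$ equal
$1$: the cut removed the interaction between $e_n$ and $f_m$, at the price of the full
factor $3$.
\end{example}

We first check that cutting never costs more than this factor. The reason is that $d$ involves
two cuts, one of $x$ and one of $y$, and one of the two comes first.

\begin{lemma}\label{lem:metric}
The function $d$ in \eqref{eq:d} is a metric on $Y$, and
$\frac13\|x-y\|\le d(x,y)\le\|x-y\|$.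
\end{lemma}

\begin{proof}
The choice $j=\infty$ gives $q(x,y)\le\|P_\infty x-P_\infty y\|=\|x-y\|$. This is the upper
bound, and it shows $d(x,x)=0$. Symmetry holds by definition.

For the triangle inequality let $q(x,y)=\|P_\infty x-P_iy\|$ and
$q(y,z)=\|P_\infty y-P_jz\|$. We cut $z$ at $\min(i,j)$. Since $P_{\min(i,j)}z=E_iP_jz$ and
$P_iy=E_iP_\infty y$,
\[
q(x,z)\le\|P_\infty x-E_iP_jz\|\le\|P_\infty x-P_iy\|+\|E_i(P_\infty y-P_jz)\|
\le q(x,y)+q(y,z).
\]
The last step uses $\|E_i\|\le1$. The same inequality for the triple $z,y,x$ bounds $q(z,x)$,
so $d(x,z)\le d(x,y)+d(y,z)$.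

For the lower bound let $r=d(x,y)$ and choose $i,j\in T$ with $\|P_\infty x-P_iy\|\le r$ and
$\|P_\infty y-P_jx\|\le r$. The situation is symmetric under exchanging $(x,j)$ with $(y,i)$, so
we may assume $i\le j$. Then $E_jP_iy=P_iy$: the vector $P_\infty x$ is within $r$ of a vector
fixed by $E_j$, so cutting $x$ at $j$ moves it little,
\[
\|P_\infty x-P_jx\|=\|(I-E_j)(P_\infty x-P_iy)\|\le2r .
\]
Therefore
$\|x-y\|\le\|P_\infty x-P_jx\|+\|P_jx-P_\infty y\|\le3r$.
\end{proof}

The gain from cutting is that $q(x,\cdot)$ no longer sees weakly null perturbations: along a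
bounded sequence in $M$, $q(x,y_m)$ tends to $q(x,v)$ where $v$ is the weak limit. This handles
the iterated limit in which $m$ goes to infinity first. In the other order the point $x$ is
replaced by a limit along $(x_n)$, and the function $\|P_\infty x-\cdot\|$ by
$\lim_{n,\mathcal U}\|P_\infty x_n-\cdot\|$. The two properties that survive this limit are
convexity and the Lipschitz bound, so we prove the continuity statement for all functions that
have them.

\begin{lemma}\label{lem:cont}
Let $Y$ be separable, let the bounded subsets of $M\subset Y$ be relatively weakly compact, and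
fix a chain for $(Y,M)$. Let $\theta:Z\to[0,\infty)$ be convex and $1$-Lipschitz, and put
$\Phi(y)=\min_{j\in T}\theta(P_jy)$ for $y\in Y$. If $(y_m)$ is a bounded sequence in $M$ and
$v\in Y$ is its weak limit along $\mathcal V$, then $\lim_{m,\mathcal V}\Phi(y_m)=\Phi(v)$.
\end{lemma}

\begin{proof}
The minimum exists by (A). The weak limit $v$ exists because the weak closure $W$ of $\{y_m\}$
is weakly compact, and $\ell=\lim_{m,\mathcal V}\Phi(y_m)$ exists because
$0\le\Phi(y_m)\le\theta(0)+\|y_m\|$. For $j<\infty$, property (B) lets us write
$P_jy=\sum_{i=1}^N\langle g_i,y\rangle z_i$ with $g_i\in Y^*$ and $z_i\in Z$, so that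
$\|P_jy_m-P_jv\|\to0$ along $\mathcal V$ and
\begin{equation}\label{eq:fixedj}
\lim_{m,\mathcal V}\theta(P_jy_m)=\theta(P_jv)\qquad(j<\infty).
\end{equation}

\emph{Upper bound.} Since $\Phi(y_m)\le\theta(P_jy_m)$, \eqref{eq:fixedj} gives
$\ell\le\theta(P_jv)$ for $j<\infty$. Letting $j\to\infty$ and using (A), we obtain the same
inequality for $j=\infty$. Hence $\ell\le\Phi(v)$.

\emph{Lower bound.} Choose $j_m\in T$ with $\Phi(y_m)=\theta(P_{j_m}y_m)$ and let
$j=\lim_{m,\mathcal V}j_m\in T$. If $j<\infty$, then $\{m:j_m=j\}\in\mathcal V$, and
\eqref{eq:fixedj} gives $\ell=\theta(P_jv)\ge\Phi(v)$. Suppose $j=\infty$. The optimal cuts now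
move with $m$, and the vectors $P_{j_m}y_m$ need not converge in norm; this is the case for
which (C) is designed. As (C) concerns sequences, we extract one. By (F3) the weak topology of
$W$ is given by a metric $\eta$. For each $k$ the set of $m$ with $j_m\ge k$,
$\eta(y_m,v)<1/k$ and $|\Phi(y_m)-\ell|<1/k$ belongs to $\mathcal V$; let $m_k$ be one of its
elements. Then $j_{m_k}\to\infty$, $y_{m_k}\to v$ weakly and
$\theta(P_{j_{m_k}}y_{m_k})\to\ell$. By (C), $P_{j_{m_k}}y_{m_k}\to P_\infty v$ weakly, and
since $\theta$ is convex and continuous, (F1) gives $\ell\ge\theta(P_\infty v)\ge\Phi(v)$.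
\end{proof}

\begin{proposition}\label{prop:stable}
Let $Y$ be separable, let the bounded subsets of $M\subset Y$ be relatively weakly compact, and
let $d$ be defined by \eqref{eq:d} from a chain for $(Y,M)$. Then $(M,d)$ is stable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:metric}, $d$-bounded and norm bounded sequences are the same. Let $(x_n)$ and
$(y_m)$ be bounded sequences in $M$, let $v$ be the weak limit of $(y_m)$ along $\mathcal V$,
and put
\[
\tau(z)=\lim_{n,\mathcal U}\|P_\infty x_n-z\|\quad(z\in Z),\qquad
Q(y)=\min_{j\in T}\tau(P_jy)\quad(y\in Y).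
\]
As a pointwise limit of convex $1$-Lipschitz functions, $\tau$ is convex and $1$-Lipschitz.

We claim that the minimum over $j$ commutes with the limit in $n$:
\begin{equation}\label{eq:Q}
\lim_{n,\mathcal U}q(x_n,y)=Q(y)\qquad(y\in Y).
\end{equation}
Fix $y$, and let $\alpha_n(j)=\|P_\infty x_n-P_jy\|$ and $\alpha(j)=\tau(P_jy)$, so that
$\alpha_n(j)\to\alpha(j)$ along $\mathcal U$ for each $j\in T$. Given $\varepsilon>0$, choose by
(A) an integer $j_0$ with $\|P_jy-P_\infty y\|\le\varepsilon$ for $j>j_0$. For such $j$ both
$|\alpha_n(j)-\alpha_n(\infty)|$ and $|\alpha(j)-\alpha(\infty)|$ are at most $\varepsilon$,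
hence
\[
\sup_{j\in T}|\alpha_n(j)-\alpha(j)|\le
\max_{j\in\{1,\dots,j_0,\infty\}}|\alpha_n(j)-\alpha(j)|+2\varepsilon .
\]
The maximum tends to $0$ along $\mathcal U$. So $\alpha_n\to\alpha$ uniformly on $T$, the minima
converge, and \eqref{eq:Q} holds.

By \eqref{eq:Q} and then Lemma~\ref{lem:cont} with $\theta=\tau$,
\[
\lim_{m,\mathcal V}\lim_{n,\mathcal U}q(x_n,y_m)=\lim_{m,\mathcal V}Q(y_m)=Q(v).
\]
By Lemma~\ref{lem:cont} with $\theta=\|P_\infty x_n-\cdot\|$ and then \eqref{eq:Q} with $y=v$,
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}q(x_n,y_m)=\lim_{n,\mathcal U}q(x_n,v)=Q(v).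
\]
So the two iterated limits of $q(x_n,y_m)$ coincide. The same statement applied with
$(y_m,\mathcal V)$ in the first slot and $(x_n,\mathcal U)$ in the second shows that the two
iterated limits of $q(y_m,x_n)$ coincide. Since $\max$ is continuous, each iterated limit of
$d(x_n,y_m)$ is the maximum of these two numbers.
\end{proof}

With Example~\ref{ex:basis}, this proves Theorem~\ref{thm:main} for reflexive spaces with a
monotone basis.

\begin{remark}\label{rem:c0}
Weak compactness cannot be dropped from Proposition~\ref{prop:stable}. The unit vector basis of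
$c_0$ is monotone and $P_j^*f\to f$ in the norm of $\ell_1$, so its projections form a chain for
$(c_0,c_0)$. Take the sequences $2s_n$ and $s_m$ of Example~\ref{ex:first}(c). The first
coordinate shows that $q(2s_n,s_m)\ge1$, so $d(2s_n,s_m)=1$ for $n\le m$. For $n>m$ the $n$-th
coordinate of $2s_n-P_js_m$ is $2$ for every $j$, so $d(2s_n,s_m)=2$. The metric $d$ is not
stable; the sequence $(s_m)$ has no weak limit in $c_0$ along $\mathcal V$.
\end{remark}

\section{A chain in a space of continuous functions}\label{sec:construction}

The hypotheses of Theorem~\ref{thm:main} provide no basis. To see what can replace it, view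
$y\in Y$ as the function $f\mapsto\langle f,y\rangle$ on the dual ball. In
Example~\ref{ex:basis} the vector $P_ty$ is then the function
$f\mapsto\langle P_t^*f,y\rangle$, and everything was deduced from the maps $P_t^*$ of the dual
ball into itself. If $P_t^*$ is replaced by a \emph{nonlinear} map $\sigma_t$, the function
$f\mapsto\langle\sigma_t(f),y\rangle$ still depends linearly on $y$. Nonlinear maps with
finite-dimensional range that approximate the identity can be made with partitions of unity.

We work in a setting that covers Theorems~\ref{thm:main} and~\ref{thm:class} at once: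
\begin{enumerate}
\item[(H)] $Y$ is a separable Banach space, $R$ is a separable reflexive Banach space,
$J:R\to Y$ is a bounded linear operator, and $M\subset Y$ is a set such that every bounded
$S\subset M$ is contained in $\lambda J(B_R)$ for some $\lambda<\infty$.
\end{enumerate}
For Theorem~\ref{thm:main} the reader may take $M=Y=R=X$ and $J=I$. Under (H), bounded subsets
of $M$ are relatively weakly compact in $Y$, since $J(B_R)$ is weakly compact. The operator $J$
has the following role. Maps $\sigma_t$ with finite-dimensional ranges and
$\|\sigma_t(f)-f\|\to0$ for all $f$ can exist only if $Y^*$ is separable. But the proof of (C)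
in Example~\ref{ex:basis} needed only that $\sigma_t(f)-f$ tends to $0$ uniformly on bounded
subsets of $M$, and under (H) this follows from $\|J^*(\sigma_t(f)-f)\|\to0$.

Let $B^*$ denote $B_{Y^*}$ with the weak* topology, a compact metrizable space by (F2).

\begin{lemma}\label{lem:sigma}
Assume (H). There are maps $\sigma_t:B^*\to B^*$, $t=1,2,\dots$, such that
\begin{enumerate}
\item[(a)] $\sigma_t$ is continuous from the weak* to the norm topology and takes values in the
convex hull of a finite set $F_t\subset B^*$;
\item[(b)] $\sup_{f\in B^*}|\langle\sigma_t(f)-f,y\rangle|\to0$ as $t\to\infty$, for every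
$y\in Y$;
\item[(c)] $\|J^*(\sigma_t(f)-f)\|_{R^*}\to0$ as $t\to\infty$, for every $f\in B^*$.
\end{enumerate}
\end{lemma}

Any partition of unity subordinate to a fine weak* open cover, with any choice of points near
the members of the cover, gives (a) and (b). The difficulty is (c), where weak convergence must
be improved to norm convergence. We choose the points so that a suitable norm does not increase
under $\sigma_t$, and use a norm for which weak convergence together with convergence of the
norms forces norm convergence.

\begin{proof}
A norm $|\cdot|$ is \emph{locally uniformly rotund} if $|g_n|\to|g|$ and $|g_n+g|\to2|g|$ imply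
$|g_n-g|\to0$. By Kadec's theorem every separable Banach space has an equivalent norm of this
kind; see \cite[Ch.~II]{DGZ}. The space $R^*$ is separable by (F4); let $|\cdot|$ be such a norm
on it. It has the \emph{Kadec--Klee property}: if $g_n\to g$ weakly and $|g_n|\to|g|$, then
$|g_n-g|\to0$. Indeed, by (F1),
$2|g|\le\liminf|g_n+g|\le\limsup(|g_n|+|g|)=2|g|$.

Put $p(f)=|J^*f|$ for $f\in B^*$. The function $p$ is convex. The adjoint $J^*$ is weak*-to-weak*
continuous, hence weak*-to-weak continuous because $R$ is reflexive, and $|\cdot|$ is weakly
lower semicontinuous by (F1). So $p$ is lower semicontinuous on $B^*$.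

Let $(y_k)$ and $\varrho$ be as in (F2), and note that $\varrho(f,g)$ is a norm of $f-g$. Fix
$t$. By compactness, finitely many sets $U_i=\{f\in B^*:\varrho(f,f_i)<1/t\}$ with $f_i\in B^*$
cover $B^*$. The set $C_i=\{f\in B^*:\varrho(f,f_i)\le1/t\}$ is nonempty and compact, so $p$
attains its minimum over $C_i$ at some $c_i\in C_i$. Let
$\chi_i(f)=\max\{0,1/t-\varrho(f,f_i)\}$ and $\psi_i=\chi_i/\sum_l\chi_l$. The functions
$\psi_i\ge0$ are continuous on $B^*$, sum to $1$, and $\psi_i$ vanishes off $U_i$. Define
\[
\sigma_t(f)=\sum_i\psi_i(f)\,c_i .
\]
This is a convex combination of the points of $F_t=\{c_i\}$ with weak* continuous coefficients,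
which is (a). If $\psi_i(f)>0$, then $f\in C_i$, so $p(c_i)\le p(f)$ by the choice of $c_i$, and
$\varrho(c_i,f)\le2/t$. By convexity of $p$ and of $\varrho(\cdot,f)$,
\begin{equation}\label{eq:sigma}
p(\sigma_t(f))\le p(f),\qquad\varrho(\sigma_t(f),f)\le2/t\qquad(f\in B^*).
\end{equation}

The second inequality gives $|\langle\sigma_t(f)-f,y_k\rangle|\le2^{k+1}/t$ for all $f$. For
$y\in B_Y$ we get $|\langle\sigma_t(f)-f,y\rangle|\le2\|y-y_k\|+2^{k+1}/t$, and (b) follows by
choosing first $k$, then $t$, and by homogeneity in $y$. For (c), fix $f$. By (b),
$\sigma_t(f)\to f$ weak*, so $J^*\sigma_t(f)\to J^*f$ weakly. Lower semicontinuity and the first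
inequality in \eqref{eq:sigma} give
\[
|J^*f|\le\liminf_t|J^*\sigma_t(f)|\le\limsup_t|J^*\sigma_t(f)|\le|J^*f|,
\]
and the Kadec--Klee property gives $|J^*\sigma_t(f)-J^*f|\to0$.
\end{proof}

The convergence in (c) is pointwise in $f$. When $J=I$ and $Y$ is infinite-dimensional it cannot
be uniform, since $B_{Y^*}$ would then be norm totally bounded. This is why (C) asks only for
weak convergence, and why convexity of $\theta$ was needed in Lemma~\ref{lem:cont}.

One property of the maps $P_t^*$ has been lost: the $\sigma_t$ were built independently, and
there is no reason for $\sigma_i\circ\sigma_j=\sigma_{\min(i,j)}$. Lemma~\ref{lem:metric}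
depends on this law. We restore it by recording all the functions
$\langle\sigma_t(\cdot),y\rangle$ at once, with $t$ as an additional variable, and letting
$E_j$ stop the variable $t$ at the value $j$.

\begin{proposition}\label{prop:chain}
Assume (H). Then there is a chain for $(Y,M)$.
\end{proposition}

\begin{proof}
Let $\sigma_\infty$ be the identity of $B^*$, let $\Omega=B^*\times T$, a compact metrizable
space, and let $Z=C(\Omega)$ with the supremum norm. For $y\in Y$, $h\in Z$ and $j\in T$ put
\[
(P_\infty y)(f,t)=\langle\sigma_t(f),y\rangle,\qquad (E_jh)(f,t)=h(f,\min(j,t)).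
\]

\emph{The isometry.} The function $P_\infty y$ is continuous at $(f,t)$ with $t<\infty$ by (a),
since $t$ is isolated in $T$. If $(f_k,t_k)\to(f,\infty)$, then
\[
|\langle\sigma_{t_k}(f_k)-f,y\rangle|\le|\langle\sigma_{t_k}(f_k)-f_k,y\rangle|
+|\langle f_k-f,y\rangle|.
\]
The first term is $0$ when $t_k=\infty$ and tends to $0$ along the remaining $k$ by (b), whose
uniformity in $f$ is used here; the second tends to $0$ since $f_k\to f$ weak*. So
$P_\infty y\in Z$. The map $P_\infty$ is linear; $\|P_\infty y\|\le\|y\|$ because
$\sigma_t(f)\in B^*$, and the points $(f,\infty)$ give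
$\|P_\infty y\|\ge\sup_{f\in B^*}|\langle f,y\rangle|=\|y\|$.

\emph{The projections.} The map $t\mapsto\min(j,t)$ is continuous on $T$, so $E_j$ is a linear
operator on $Z$ of norm at most $1$. We have $E_\infty=I$, and $E_iE_j=E_{\min(i,j)}$ because
$\min(j,\min(i,t))=\min(\min(i,j),t)$. The operators $P_j=E_jP_\infty$ are given by
\[
(P_jy)(f,t)=\langle\sigma_{\min(j,t)}(f),y\rangle .
\]

\emph{Property (A).} Let $\varepsilon_s=\sup_f|\langle\sigma_s(f)-f,y\rangle|$, so that
$\varepsilon_\infty=0$ and $\varepsilon_s\to0$ by (b). The functions $P_jy$ and $P_\infty y$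
agree where $t\le j$, hence
\[
\|P_jy-P_\infty y\|=\sup_{f\in B^*,\ t>j}|\langle\sigma_j(f)-\sigma_t(f),y\rangle|
\le2\sup_{s\ge j}\varepsilon_s\to0 .
\]

\emph{Property (B).} For $j<\infty$, the functional $\sigma_{\min(j,t)}(f)$ lies in the convex
hull of $F_1\cup\dots\cup F_j$ by (a). So $P_j$ vanishes on the common kernel of finitely many
functionals and has finite rank.

\emph{Property (C).} Let $(y_k)$ be bounded in $M$, $y_k\to v$ weakly, and $j_k\to\infty$. The
sequence $(P_{j_k}y_k)$ is bounded, so by (F5) it suffices to show pointwise convergence to
$P_\infty v$. At $(f,t)$ with $t<\infty$, once $j_k\ge t$ the value is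
$\langle\sigma_t(f),y_k\rangle$, which tends to $\langle\sigma_t(f),v\rangle$. At $(f,\infty)$
the value is
\[
\langle\sigma_{j_k}(f),y_k\rangle=\langle\sigma_{j_k}(f)-f,y_k\rangle+\langle f,y_k\rangle .
\]
The second term tends to $\langle f,v\rangle=(P_\infty v)(f,\infty)$. By (H) we can write
$y_k=\lambda Jr_k$ with $r_k\in B_R$ and $\lambda$ independent of $k$, so the first term is
$\lambda\langle J^*(\sigma_{j_k}(f)-f),r_k\rangle$. Its absolute value is at most
$\lambda\|J^*(\sigma_{j_k}(f)-f)\|$, which is $0$ when $j_k=\infty$ and tends to $0$ along the
remaining $k$ by (c).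
\end{proof}

Lemma~\ref{lem:metric} and Propositions~\ref{prop:stable} and~\ref{prop:chain} combine to the
following statement.

\begin{proposition}\label{prop:H}
Assume (H). Then $M$ carries a stable metric $d$ with $\frac13\|x-y\|\le d(x,y)\le\|x-y\|$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Hypothesis (H) holds with $M=Y=R=X$ and $J=I$. Apply Proposition~\ref{prop:H}.
\end{proof}

\section{Weakly compact bounded sets and stable spaces}\label{sec:class}

\subsection*{From weak compactness to stability}
We prove the last sentence of Theorem~\ref{thm:class}. It gives (ii)$\Rightarrow$(i), because a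
set $M'$ that is bi-Lipschitz equivalent to a separable space is norm separable. The task is to
find $R$ and $J$ as in (H). The factorization theorem of Davis, Figiel, Johnson and
Pe\l czy\'nski \cite{DFJP} states that for every absolutely convex weakly compact subset $K$ of
a Banach space $Y$ there are a reflexive space $R$ and an injective bounded operator
$J:R\to Y$ with $K\subset J(B_R)$. To apply it once for all bounded subsets of $M'$, we shrink
them into a single weakly compact set.

Let $M'\subset Y$ be norm separable with relatively weakly compact bounded subsets. The closed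
linear span of $M'$ is separable and weakly closed in $Y$, and its weak topology is the one
induced from $Y$ by the Hahn--Banach theorem; so we may assume that $Y$ is separable. Let $K_n$
be the weak closure of $M'\cap nB_Y$, a weakly compact subset of $nB_Y$, and let
$W=\{0\}\cup\bigcup_n2^{-n}K_n$. The set $W$ is weakly compact: in a weakly open cover, a member
containing $0$ contains a norm ball around $0$, hence all but finitely many of the sets
$2^{-n}K_n\subset n2^{-n}B_Y$, and the remaining ones are weakly compact. By Krein's theorem, the
closed convex hull of a weakly compact set is weakly compact. So the closed convex hull $K$ of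
$W\cup(-W)$ is weakly compact and absolutely convex. Let $R$ and $J$ be given by the
factorization theorem.

The space $R$ is separable. Indeed, $J$ is injective and weak-to-weak continuous on the weakly
compact set $B_R$, so it is a homeomorphism of $B_R$ onto $J(B_R)$ for the weak topologies. By
(F3), $J(B_R)$ is compact and metrizable in the weak topology, hence separable. Let $D$ be a
countable weakly dense subset of $B_R$. The norm closure of the countable set of rational convex
combinations of points of $D$ is convex and norm closed, so by (F1) it is weakly closed and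
contains $B_R$.

A bounded set $S\subset M'$ lies in some $K_n$, and $K_n\subset2^nK\subset2^nJ(B_R)$. Thus (H)
holds for $M'$, and Proposition~\ref{prop:H} gives the metric $d$.

\subsection*{From stability to weak compactness}
We prove (i)$\Rightarrow$(ii); separability is not used here. The image of $M$ in a stable space
is stable and bi-Lipschitz equivalent to $M$, so we may assume that $(M,d)$ is stable and
nonempty. The link between the two properties is Grothendieck's double limit criterion
\cite{Grothendieck}: let $L$ be a compact Hausdorff space, $D\subset L$ dense and $\mathcal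
A\subset C(L)$ bounded; then $\mathcal A$ is relatively weakly compact provided that
$\lim_n\lim_mh_n(z_m)=\lim_m\lim_nh_n(z_m)$ for all sequences $(h_n)$ in $\mathcal A$ and
$(z_m)$ in $D$ for which both iterated limits exist. We apply it to
$\ell_\infty(M)=C(\beta M)$, where $\beta M$ is the Stone--\v Cech compactification of the set
$M$ with the discrete topology, and $D=M$.

The criterion involves arbitrary sequences $(z_m)$ in $M$, while stability says nothing about
unbounded ones. We therefore represent $x$ by a truncated distance function that vanishes far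
away. Fix $x_0\in M$, write $|x|=d(x,x_0)$, and define $g_x\in\ell_\infty(M)$ by
\[
g_x(z)=\max\{0,|x|-d(x,z)\}.
\]
Then $0\le g_x\le|x|$ and $g_x(x)=|x|$, so $\|g_x\|_\infty=|x|$.

\emph{The map $x\mapsto g_x$ is bi-Lipschitz.} Both $|x|$ and $d(x,z)$ are $1$-Lipschitz in $x$,
so $\|g_x-g_y\|_\infty\le2d(x,y)$. For the lower bound let $|y|\ge|x|$ and evaluate at $z=y$:
\[
\|g_x-g_y\|_\infty\ge|y|-\max\{0,|x|-d(x,y)\}=\min\{|y|,\,|y|-|x|+d(x,y)\}
\ge\min\{|y|,d(x,y)\}.
\]
Since $d(x,y)\le|x|+|y|\le2|y|$, the right side is at least $\frac12d(x,y)$.

\emph{Bounded subsets of $M'=\{g_x:x\in M\}$ are relatively weakly compact.} Since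
$\|g_x\|_\infty=|x|$, a bounded subset lies in $\mathcal A_r=\{g_x:|x|\le r\}$ for some $r>0$.
Let $|x_n|\le r$ and $z_m\in M$ be such that both iterated limits of $g_{x_n}(z_m)$ exist. They
equal the iterated limits along $\mathcal U$ and $\mathcal V$, so it suffices to compare the
latter. Let $G=\{m:|z_m|\ge2r\}$.

If $G\in\mathcal V$, then for $m\in G$ and all $n$ we have
$d(x_n,z_m)\ge|z_m|-|x_n|\ge2r-|x_n|\ge|x_n|$, so $g_{x_n}(z_m)=0$, and both iterated limits
are $0$.

If $G\notin\mathcal V$, then its complement belongs to $\mathcal V$, and replacing $z_m$ by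
$x_0$ for $m\in G$ changes neither iterated limit. Now $(z_m)$ is bounded, and by stability both
iterated limits of $d(x_n,z_m)$ equal a common number $b$. With $a=\lim_{n,\mathcal U}|x_n|$,
both iterated limits of $g_{x_n}(z_m)$ equal $\max\{0,a-b\}$.

By the criterion, $\mathcal A_r$ is relatively weakly compact. So (ii) holds with
$Y=\ell_\infty(M)$, and the proof of Theorem~\ref{thm:class} is complete.

\subsection*{Coarse embeddings}

\begin{proof}[Proof of Corollary~\ref{cor:coarse}]
A composition of coarse embeddings is a coarse embedding, with the composed control functions.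
If $M$ embeds coarsely into a stable space, then it embeds coarsely into a reflexive Banach
space by Kalton's theorem \cite{Kalton}.

Conversely, let $(M,d)$ be separable and let $f:M\to E$ be a coarse embedding into a reflexive
space, with control functions $\rho_1,\rho_2$. A coarse embedding need not be continuous, so we
cannot conclude directly that $f(M)$ is separable; we pass to a net. By Zorn's lemma there is a
maximal set $N\subset M$ whose distinct points are at distance at least $1$. It is countable,
since the open balls of radius $1/2$ around its points are disjoint and each meets a fixed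
countable dense set. By maximality there is a map $\pi:M\to N$ with $d(x,\pi(x))\le1$. Then
$|d(\pi(x),\pi(y))-d(x,y)|\le2$, so
\[
\rho_1(\max\{0,d(x,y)-2\})\le\|f(\pi(x))-f(\pi(y))\|\le\rho_2(d(x,y)+2),
\]
and $f\circ\pi$ is a coarse embedding with countable image. The closed linear span $X$ of the
image is a separable reflexive space, being a closed subspace of $E$. Composing $f\circ\pi$ with
the identity map from $(X,\|\cdot\|)$ to the stable space given by Theorem~\ref{thm:main}
completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baudier}
Florent Pierre Baudier, \emph{Barycentric gluing and geometry of stable metrics},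
arXiv:1409.7738 (2014).

\bibitem{DFJP}
Davis, Figiel, Johnson and Pe\l czy\'nski, \emph{Factoring weakly compact operators},
J. Funct. Anal. 17 (1974).

\bibitem{DGZ}
Deville, Godefroy and Zizler, \emph{Smoothness and Renormings in Banach Spaces}.

\bibitem{Grothendieck}
Grothendieck, Amer. J. Math. 74 (1952).

\bibitem{Kalton}
N. J. Kalton, \emph{Coarse and uniform embeddings into reflexive spaces},
Quart. J. Math. 58 (2007).

\end{thebibliography}
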